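# Splitting fewer than $\mathfrak d(\kappa)$ subsets of a regular uncountable $\kappa$

## 1. Alternating blocks on $\omega_1$

Every countable ordinal is, in a unique way, $\lambda+k$ with $\lambda$ zero or a limit and $k<\omega$. Call it even if $k$ is even, and odd otherwise. We look for one set $x\subseteq\omega_1$ that cuts several given uncountable sets $b$ into two uncountable pieces, $b\cap x$ and $b\setminus x$.

Start with two sets: $b_0$, the successor ordinals, and $b_1$, the limit ordinals. The set of even ordinals cuts $b_0$ correctly but contains all of $b_1$, so it fails. Now cut $\omega_1$ into the blocks $[\omega^2\xi,\omega^2\xi+\omega^2)$, $\xi<\omega_1$, and let $x$ be the union of the blocks with $\xi$ even. Each block contains a successor, $\omega^2\xi+1$, and a limit, $\omega^2\xi+\omega$. There are uncountably many even and uncountably many odd $\xi$, so $x$ cuts both $b_0$ and $b_1$.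

A third set spoils this: $b_2=\{\omega^2\xi:\xi\text{ even}\}$ lies inside $x$. The cure is to use longer blocks, $[\omega^3\eta,\omega^3\eta+\omega^3)$. The left end $\omega^3\eta=\omega^2(\omega\eta)$ belongs to $b_2$, because $\omega\eta$ is zero or a limit and hence even. Each block still contains successors and limits. So the union of the blocks with $\eta$ even cuts $b_0$, $b_1$ and $b_2$.

The same trick handles $\omega_1$ many sets at once, and we do it for any regular uncountable cardinal $\kappa$. In these notes a **club** is a closed unbounded $E\subseteq\kappa$ with $0\in E$. If $\langle e_\xi:\xi<\kappa\rangle$ is the increasing enumeration of $E$, the **blocks** of $E$ are the intervals $[e_\xi,e_{\xi+1})$. They partition $\kappa$, since $E$ is closed and contains $0$. Let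
$$x_E=\bigcup\{[e_\xi,e_{\xi+1}):\xi<\kappa\text{ even}\}.$$
If a set $b\subseteq\kappa$ meets all but fewer than $\kappa$ of the blocks of $E$, then it meets $\kappa$ many even and $\kappa$ many odd ones, so $|b\cap x_E|=|b\setminus x_E|=\kappa$.

Let sets $b_i\subseteq\kappa$ of size $\kappa$ be given for $i<\kappa$. For each $i$ the set $\{\delta<\kappa:\sup(b_i\cap\delta)=\delta\}$ is a club, so the diagonal intersection
$$E=\{\delta<\kappa:\sup(b_i\cap\delta)=\delta\text{ for all }i<\delta\}$$
is a club as well. Let $i<e\in E$, and let $e'$ be the next element of $E$ after $e$. Then $b_i$ is unbounded in $e'$, so $b_i$ meets $[e,e')$. Thus $b_i$ meets all but fewer than $\kappa$ of the blocks, and $x_E$ cuts every $b_i$.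

So $\kappa$ many sets can always be cut by a single $x$. How many sets can be cut before this becomes impossible? The block construction succeeds when the blocks outrun the gaps of the sets $b$, that is, the functions "next element of $b$ after $\alpha$". This suggests measuring the answer by the growth of functions from $\kappa$ to $\kappa$.

## 2. The numbers $\mathfrak r(\kappa)$, $\mathfrak d(\kappa)$, $\mathfrak b(\kappa)$ and the two theorems

From here on $\kappa$ is a regular uncountable cardinal, and everything is proved in ZFC.

**Definition (splitting).** A set $x\subseteq\kappa$ *splits* $r\in[\kappa]^\kappa$ if $|r\cap x|=|r\setminus x|=\kappa$. A family $\mathcal R\subseteq[\kappa]^\kappa$ is *unsplit* if no single $x\subseteq\kappa$ splits every member of $\mathcal R$. The *reaping number* $\mathfrak r(\kappa)$ is the least size of an unsplit family.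

The whole of $[\kappa]^\kappa$ is unsplit: given $x$, one of $x$, $\kappa\setminus x$ has size $\kappa$, and $x$ does not split it. So $\mathfrak r(\kappa)$ is defined, and Section 1 showed $\mathfrak r(\kappa)>\kappa$.

**Definition (domination).** For $f,g\in\kappa^\kappa$ write $f\le^*g$ if $|\{\alpha<\kappa:g(\alpha)<f(\alpha)\}|<\kappa$. The *dominating number* $\mathfrak d(\kappa)$ is the least size of a family $\mathcal D\subseteq\kappa^\kappa$ such that every $g\in\kappa^\kappa$ satisfies $g\le^*f$ for some $f\in\mathcal D$. The *bounding number* $\mathfrak b(\kappa)$ is the least size of a family $\mathcal F\subseteq\kappa^\kappa$ for which no single $g\in\kappa^\kappa$ satisfies $f\le^*g$ for all $f\in\mathcal F$.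

The negation of $\le^*$ will be used constantly: $g\not\le^*f$ means that $f(\alpha)<g(\alpha)$ for $\kappa$ many $\alpha$. Two quick facts follow.

First, $\mathfrak d(\kappa)>\kappa$. Given $f_i\in\kappa^\kappa$ for $i<\kappa$, put $g(\alpha)=\sup_{i\le\alpha}(f_i(\alpha)+1)$, which is below $\kappa$ by regularity. Then $f_i(\alpha)<g(\alpha)$ for all $\alpha\ge i$, so $g\not\le^*f_i$ for every $i$.

Second, $\mathfrak b(\kappa)\le\mathfrak d(\kappa)$, because a dominating family $\mathcal D$ has no $\le^*$-upper bound $g$. Indeed, some $f\in\mathcal D$ has $g+1\le^*f$. If also $f\le^*g$, then $g(\alpha)+1\le f(\alpha)\le g(\alpha)$ for some $\alpha$, which is absurd.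

The question is whether ZFC proves $\mathfrak d(\kappa)\le\mathfrak r(\kappa)$ for every regular uncountable $\kappa$. It is stated as open in Vera Fischer and Daniel T. Soukup, "More ZFC inequalities between cardinal invariants", arXiv:1802.02791 (2018). Raghavan and Shelah proved the inequality whenever $\kappa\ge\beth_\omega$. It is also known to hold whenever $\mathfrak r(\kappa)<\mathfrak b(\kappa)^{+\kappa}$ or $\mathrm{cf}(\mathfrak r(\kappa))\le\kappa$. We prove it outright, and then strengthen it.

**Theorem A.** If $\mathcal R\subseteq[\kappa]^\kappa$ and $|\mathcal R|<\mathfrak d(\kappa)$, then some $x\subseteq\kappa$ splits every member of $\mathcal R$. Hence $\mathfrak d(\kappa)\le\mathfrak r(\kappa)$.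

**Theorem B.** If $\mathcal B\subseteq[\kappa]^\kappa$ and $|\mathcal B|<\mathfrak d(\kappa)$, then there is $c:\kappa\to\kappa$ such that $|b\cap c^{-1}\{\xi\}|=\kappa$ for every $b\in\mathcal B$ and every $\xi<\kappa$.

## 3. Alternating blocks succeed below $\mathfrak b(\kappa)$

For a club $E$ and $e\in E$ write $e^{+E}=\min(E\setminus(e+1))$ for the next element of $E$. For $Y\subseteq\kappa$ write $Y\setminus\beta=\{\alpha\in Y:\alpha\ge\beta\}$.

**Proposition 1.** If $\mathcal R\subseteq[\kappa]^\kappa$ and $|\mathcal R|<\mathfrak b(\kappa)$, then some $x$ splits every member of $\mathcal R$.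

**Proof.** For $b\in\mathcal R$ let $f_b(\alpha)=\min(b\setminus\alpha)$. Since $|\mathcal R|<\mathfrak b(\kappa)$, there is $g\in\kappa^\kappa$ with $f_b\le^*g$ for all $b\in\mathcal R$. Let $E=\{\delta<\kappa:g(\beta)<\delta\text{ for all }\beta<\delta\}$. This is a club, because $\kappa$ is regular and uncountable. Fix $b$. For all but fewer than $\kappa$ many $e\in E$ we have $e\le f_b(e)\le g(e)<e^{+E}$, where the last inequality holds because $e<e^{+E}\in E$. So $b$ meets all but fewer than $\kappa$ of the blocks, and $x_E$ splits $b$. $\square$

Now suppose only that $|\mathcal R|<\mathfrak d(\kappa)$. Then we can still find $g$ that is not dominated by any $f_b$. But this gives $f_b(\alpha)<g(\alpha)$ for $\kappa$ many $\alpha$ only, so $b$ meets $\kappa$ many blocks only. Nothing prevents these from all having the same parity. The next section makes both halves of this precise: what we do get, and that parity really can go wrong.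

## 4. Thin clubs over elementary submodels

It is convenient to escape from all functions definable from the given data, not only the $f_b$. Fix a regular $\chi>2^\kappa$, and let $H(\chi)$ be the set of all sets whose transitive closure has size less than $\chi$. Two textbook facts are needed. By the Löwenheim–Skolem theorem, every $X\subseteq H(\chi)$ is contained in some $N\prec H(\chi)$ with $|N|\le\max(|X|,\aleph_0)$. And if $N\prec H(\chi)$ and $y\in H(\chi)$ is definable in $H(\chi)$ from parameters in $N$, then $y\in N$. For instance, if $\kappa,b\in N$ and $b\in[\kappa]^\kappa$, then $f_b(\alpha)=\min(b\setminus\alpha)$ and the increasing enumeration of $b$ belong to $N$.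

**Definition (suitable, thin).** A *suitable model* is $N\prec H(\chi)$ with $\kappa\cup\{\kappa\}\subseteq N$ and $|N|<\mathfrak d(\kappa)$. A club $E$ is *thin over* $N$ if for every $f\in N\cap\kappa^\kappa$ there are $\kappa$ many $e\in E$ with $f(e)<e^{+E}$.

Since $\kappa<\mathfrak d(\kappa)$, every subset of $H(\chi)$ of size less than $\mathfrak d(\kappa)$ is contained in a suitable model. As an example of the second notion, the club consisting of $0$ and all limit ordinals below $\kappa$ is thin over no suitable $N$. Its blocks are $[e,e+\omega)$, and the function $f(e)=e+\omega$ lies in $N$ and is never below $e^{+E}=e+\omega$.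

For a club $E$ let
$$\varphi_E(\alpha)=\max(E\cap(\alpha+1)),$$
the bottom of the block that contains $\alpha$. The maximum exists because $E$ is closed and $0\in E$. So $\varphi_E(\alpha)=e$ iff $e\in E$ and $e\le\alpha<e^{+E}$, and each fiber of $\varphi_E$ is a block, hence of size less than $\kappa$.

**Lemma 2.** If $N$ is suitable and $C$ is a club, then there is a club $E\subseteq C$ that is thin over $N$.

**Proof.** Since $|N\cap\kappa^\kappa|<\mathfrak d(\kappa)$, the family $N\cap\kappa^\kappa$ is not dominating. Fix $g$ with $g\not\le^*f$ for all $f\in N\cap\kappa^\kappa$, and let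
$$E=\{\delta\in C:g(\beta)<\delta\text{ for all }\beta<\delta\}.$$
This is a club, and $0\in E$. Let $f\in N\cap\kappa^\kappa$. The function $\hat f(\alpha)=\sup_{\beta\le\alpha}f(\beta)$ has values below $\kappa$ by regularity, is nondecreasing, and belongs to $N$. So there are $\kappa$ many $\alpha$ with $\hat f(\alpha)<g(\alpha)$. For such $\alpha$ let $e=\varphi_E(\alpha)$. Then $e\le\alpha<e^{+E}\in E$, so
$$f(e)\le\hat f(e)\le\hat f(\alpha)<g(\alpha)<e^{+E}.$$
The fibers of $\varphi_E$ have size less than $\kappa$ and $\kappa$ is regular, so $\kappa$ many $\alpha$ produce $\kappa$ many $e$. $\square$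

**Thinness does not control parity.** Let $N$ be suitable. By Lemma 2 there is a club $D$, thin over $N$, that consists of $0$ and limit ordinals. Let $E=D\cup\{d+1:d\in D\}$. It is a club: a limit point of $E$ is a limit point of $D$. It is thin over $N$: for $f\in N\cap\kappa^\kappa$, the function $\alpha\mapsto f(\alpha+1)$ is in $N$, so for $\kappa$ many $d\in D$ we have $f(d+1)<d^{+D}=(d+1)^{+E}$. In the enumeration of $E$, the elements of $D$ occupy the even places and the elements $d+1$ the odd places, because limit points of $E$ lie in $D$, and after $d$ come $d+1$ and then $d^{+D}$. The even blocks are therefore the singletons $[d,d+1)=\{d\}$, and $x_E=D$. The set of successor ordinals below $\kappa$ belongs to $N$ and is disjoint from $x_E$. So $x_E$ does not split it, although $E$ is thin over $N$.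

A single thin club with alternating colors is therefore not enough. The way forward is to compare two clubs, or many.

## 5. Refining a club moves the block bottoms

If $E'\subseteq E$ are clubs, then for all $\alpha<\kappa$
$$\varphi_{E'}(\alpha)=\varphi_{E'}(\varphi_E(\alpha))\le\varphi_E(\alpha).\tag{1}$$
Indeed $\varphi_{E'}(\alpha)$ is an element of $E$ that is at most $\alpha$, hence it is at most $\varphi_E(\alpha)$. So the largest element of $E'$ that is at most $\alpha$ is also the largest one that is at most $\varphi_E(\alpha)$.

Suppose now that $E_0\supseteq E_1\supseteq E_2\supseteq\cdots$ are clubs. By (1) the ordinals $\varphi_{E_m}(\alpha)$, $m<\omega$, form a nonincreasing sequence. A nonincreasing sequence of ordinals drops only finitely often. For an example let $\kappa=\omega_1$ and $E_m=\{\omega^m\xi:\xi<\omega_1\}$. For $\alpha=\omega^2\cdot3+\omega\cdot5+7$ the sequence is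
$$\omega^2\cdot3+\omega\cdot5+7,\quad\omega^2\cdot3+\omega\cdot5,\quad\omega^2\cdot3,\quad0,\quad0,\ \ldots$$
For $\alpha=\omega^3+5$ it is $\omega^3+5,\ \omega^3,\ \omega^3,\ \omega^3,\ 0,\ 0,\ldots$. For $\alpha$ a multiple of $\omega^\omega$ it never drops, as $\alpha\in E_m$ for every $m$.

So in this example an uncountable set of points, the multiples of $\omega^\omega$, never moves. Thinness forbids this for sets in the model.

**Lemma 3.** Let $N$ be suitable, $E\in N$ a club, $E^*\subseteq E$ a club thin over $N$, and $b\in N\cap[\kappa]^\kappa$. Then $\varphi_{E^*}(\alpha)<\varphi_E(\alpha)$ for $\kappa$ many $\alpha\in b$.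

**Proof.** The set $Y=\{\varphi_E(\alpha):\alpha\in b\}$ belongs to $N$. It is unbounded in $\kappa$, because $|b|=\kappa$ and the fibers of $\varphi_E$ have size less than $\kappa$. Hence $t(e)=\min(Y\setminus(e+1))$ defines a function $t\in N\cap\kappa^\kappa$. By thinness there are $\kappa$ many $e\in E^*$ with $e<t(e)<e^{+E^*}$. For such $e$ choose $\alpha\in b$ with $\varphi_E(\alpha)=t(e)$. By (1),
$$\varphi_{E^*}(\alpha)=\varphi_{E^*}(t(e))=e<t(e)=\varphi_E(\alpha).$$
Since $\varphi_{E^*}(\alpha)=e$, distinct $e$ give distinct $\alpha$. $\square$

The tension is now visible. Iterate the refinement, each time thin over a model that contains the previous club and all the sets in question. Every step moves points of every set $b$, yet each single point moves only finitely often. To turn this into a contradiction, we first strengthen the assumption that some small family is unsplit.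

## 6. Hereditarily unsplit families and the ideal of small sets

**Definition (hereditarily unsplit).** A nonempty family $\mathcal B\subseteq[\kappa]^\kappa$ is *hereditarily unsplit* if for all $a\in\mathcal B$ and $x\subseteq\kappa$ there is $b\in\mathcal B$ with $b\subseteq a$ such that $b\subseteq x$ or $b\cap x=\emptyset$. For such a family let
$$J=J_{\mathcal B}=\{x\subseteq\kappa:\text{no }b\in\mathcal B\text{ satisfies }b\subseteq x\}.$$

As an example, let $U$ be a uniform ultrafilter on $\kappa$ (all of its members have size $\kappa$). It is hereditarily unsplit, since for $a\in U$ and $x\subseteq\kappa$ one of $a\cap x$, $a\setminus x$ is in $U$. Here $J_U$ is the set of all $x\notin U$, the ideal dual to $U$. In general $J$ should be thought of in this way, with $\mathcal B$ in the role of a (small) base.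

**Lemma 4.** If there is an unsplit family $\mathcal R\subseteq[\kappa]^\kappa$ with $|\mathcal R|<\mathfrak d(\kappa)$, then there is a hereditarily unsplit family $\mathcal B$ with $|\mathcal B|<\mathfrak d(\kappa)$.

**Proof.** Take $M\prec H(\chi)$ with $\kappa\cup\{\kappa\}\cup\mathcal R\subseteq M$ and $|M|=\max(|\mathcal R|,\kappa)<\mathfrak d(\kappa)$, and put $\mathcal B=M\cap[\kappa]^\kappa$. It contains $\kappa$, so it is nonempty. Let $a\in\mathcal B$ and $x\subseteq\kappa$. The increasing enumeration $\pi:\kappa\to a$ belongs to $M$. Since $\mathcal R$ is unsplit, some $r\in\mathcal R$ is not split by $\pi^{-1}[x]$. So one of $r\cap\pi^{-1}[x]$, $r\setminus\pi^{-1}[x]$ has size less than $\kappa$, hence is bounded by some $\gamma<\kappa$, and $r\setminus\gamma$ is contained in or disjoint from $\pi^{-1}[x]$. Let $b=\{\pi(\beta):\beta\in r\setminus\gamma\}$. Then $b\in M$, as $\pi,r,\gamma\in M$. Also $|b|=\kappa$, $b\subseteq a$, and $b$ is contained in or disjoint from $x$. $\square$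

**Lemma 5.** If $\mathcal B$ is hereditarily unsplit, then $J$ is an ideal on $\kappa$ that contains all sets of size less than $\kappa$, with $\kappa\notin J$ and $\mathcal B\cap J=\emptyset$.

**Proof.** Closure under subsets and $\mathcal B\cap J=\emptyset$ are immediate. Sets of size less than $\kappa$ are in $J$, since members of $\mathcal B$ have size $\kappa$. As $\mathcal B\ne\emptyset$, we have $\kappa\notin J$. Let $x,y\in J$, and suppose $a\subseteq x\cup y$ for some $a\in\mathcal B$. Take $b\in\mathcal B$ with $b\subseteq a$ and $b\subseteq x$ or $b\cap x=\emptyset$. In the first case $b\subseteq x$, and in the second $b\subseteq y$. Both contradict $x,y\in J$. $\square$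

We shall show that no hereditarily unsplit family has size less than $\mathfrak d(\kappa)$. With Lemma 4 this proves Theorem A.

## 7. A descending sequence of clubs and its stabilization function

The next lemma records what the iteration of Lemma 3 yields. The extra parameter $p$ lets us decide in advance what the first model knows. It will matter in Section 9.

**Lemma 6.** Let $\mathcal B$ be hereditarily unsplit with $|\mathcal B|<\mathfrak d(\kappa)$, and let $p\in H(\chi)$. Then there are a suitable $N_0$ with $\mathcal B\cup\{p\}\subseteq N_0$, a club $E_0$ thin over $N_0$, and a function $s:\kappa\to\omega$ such that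
$$s(\alpha)=s(\varphi_{E_0}(\alpha))\quad\text{for all }\alpha<\kappa,\tag{2}$$
$$\{\alpha<\kappa:s(\alpha)\le j\}\in J\quad\text{for all }j<\omega.\tag{3}$$

**Proof.** **Step 1: the clubs.** The purpose is to set up refinements to which Lemma 3 applies. Choose a suitable $N_0\supseteq\mathcal B\cup\{p\}$, and by Lemma 2 a club $E_0$ thin over $N_0$. Given $E_m$, choose a suitable $N_{m+1}\supseteq\mathcal B\cup\{E_m\}$, and by Lemma 2 a club $E_{m+1}\subseteq E_m$ thin over $N_{m+1}$.

**Step 2: the function.** The purpose is to record when $\alpha$ stops moving. For each $\alpha$, the sequence $\langle\varphi_{E_m}(\alpha):m<\omega\rangle$ is nonincreasing by (1), hence eventually constant. Let $s(\alpha)$ be the least $m$ with $\varphi_{E_k}(\alpha)=\varphi_{E_m}(\alpha)$ for all $k\ge m$. By (1), applied to $E_k\subseteq E_0$, we have $\varphi_{E_k}(\alpha)=\varphi_{E_k}(\varphi_{E_0}(\alpha))$ for all $k$. So $\alpha$ and $\varphi_{E_0}(\alpha)$ have the same sequence, which gives (2).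

**Step 3: (3).** The purpose is to see that no $b\in\mathcal B$ can stop moving at a fixed time. Suppose $b\in\mathcal B$ and $s(\alpha)\le j$ for all $\alpha\in b$. Then $\varphi_{E_{j+1}}(\alpha)=\varphi_{E_j}(\alpha)$ for all $\alpha\in b$. But $b,E_j\in N_{j+1}$, and $E_{j+1}\subseteq E_j$ is thin over $N_{j+1}$, so Lemma 3 gives $\kappa$ many $\alpha\in b$ with $\varphi_{E_{j+1}}(\alpha)<\varphi_{E_j}(\alpha)$. This is a contradiction. $\square$

If $J$ were closed under countable unions we would be finished, since $\kappa=\bigcup_{j<\omega}\{\alpha:s(\alpha)\le j\}$ would be in $J$. But $J$ need not be countably complete just because it comes from a hereditarily unsplit family. For $\alpha=\lambda+k$ with $\lambda$ zero or a limit and $k<\omega$ let $n(\alpha)=k$. The sets $\{\alpha:n(\alpha)\ge i\}$, $i<\omega$, together with the complements of sets of size less than $\kappa$, have finite intersections of size $\kappa$. So they extend to an ultrafilter $U$, which is uniform because it contains those complements. Then $\{\alpha:n(\alpha)\le i\}\in J_U$ for every $i$, while the union of these sets is $\kappa\notin J_U$.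

So far (2) and the freedom to choose $p$ have not been used. Property (2) says that $s$ is constant on the blocks of a thin club. Such a function has little freedom, and the next section shows how little.

## 8. Block-constant functions are bounded modulo $J$

Here is the picture, in the example $n(\lambda+k)=k$. On the block $[\lambda,\lambda+\omega)$ the function $n$ takes all values below $\omega$, whereas a function of the form $\psi\circ\varphi$, with $\varphi$ the block bottom, takes one value there. So on no block does $\psi\circ\varphi$ stay above $n$. In the lemma below, thinness provides enough long blocks for this comparison on every $b\in\mathcal B$. Once $\psi\circ\varphi_E\le n$ holds throughout some $b$, a single point of $b$ in a block, with $n$-value $j$, bounds the constant value of $\psi\circ\varphi_E$ on that block by $j$. The function $\psi$ is arbitrary: it need not belong to $N$, and neither does $E$.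

**Lemma 7.** Let $\mathcal B$ be hereditarily unsplit and let $n:\kappa\to\omega$ satisfy $\{\alpha:n(\alpha)\le i\}\in J$ for all $i<\omega$. Let $N$ be a suitable model with $\mathcal B\cup\{n\}\subseteq N$, and let $E$ be a club thin over $N$. Then for every $\psi:\kappa\to\omega$ there is $j<\omega$ with $\{\alpha:\psi(\varphi_E(\alpha))>j\}\in J$.

**Proof.** Let $x=\{\alpha:\psi(\varphi_E(\alpha))\le n(\alpha)\}$. As $\mathcal B$ is hereditarily unsplit, fix $b\in\mathcal B$ with $b\subseteq x$ or $b\cap x=\emptyset$.

**Step 1: $b\cap x=\emptyset$ is impossible.** The purpose is to find a block on which $n$ restricted to $b$ is at least the constant value of $\psi\circ\varphi_E$ somewhere. For $i<\omega$ let $B_i=\{\alpha\in b:n(\alpha)\ge i\}$. Then $|B_i|=\kappa$: otherwise $b$ would be contained in $\{\alpha:n(\alpha)<i\}\cup B_i$, a union of two members of $J$, against $\mathcal B\cap J=\emptyset$. Let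
$$h(e)=\sup_{i<\omega}\min(B_i\setminus e).$$
This is a supremum of countably many ordinals below the regular uncountable $\kappa$, so $h(e)<\kappa$. Since $b,n\in N$, we have $h\in N\cap\kappa^\kappa$. By thinness pick $e\in E$ with $h(e)<e^{+E}$. Only now put $i=\psi(e)$, and let $\alpha=\min(B_i\setminus e)$. Then $e\le\alpha\le h(e)<e^{+E}$, so $\varphi_E(\alpha)=e$ and $n(\alpha)\ge i=\psi(e)=\psi(\varphi_E(\alpha))$. Hence $\alpha\in b\cap x$. So $b\cap x\neq\emptyset$, and therefore $b\subseteq x$.

**Step 2: a bound on many blocks.** The purpose is to find $j$. Since $|b|=\kappa$ and $\kappa$ is regular and uncountable, there is $j<\omega$ with $|b\cap n^{-1}\{j\}|=\kappa$. Let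
$$f(e)=\min\big((b\cap n^{-1}\{j\})\setminus e\big),$$
so $f\in N\cap\kappa^\kappa$. If $e\in E$ and $f(e)<e^{+E}$, then $\alpha=f(e)$ satisfies $\varphi_E(\alpha)=e$ and $\alpha\in b\subseteq x$, so $\psi(e)\le n(\alpha)=j$. Thus
$$e\in E,\ f(e)<e^{+E}\ \Longrightarrow\ \psi(e)\le j.\tag{4}$$

**Step 3: every member of $\mathcal B$ meets such a block.** The purpose is to show $\{\alpha:\psi(\varphi_E(\alpha))>j\}\in J$. Suppose $b'\in\mathcal B$ is contained in this set. The function $h'(e)=\max\{f(e),\min(b'\setminus e)\}$ is in $N\cap\kappa^\kappa$, because $f,b'\in N$. Pick $e\in E$ with $h'(e)<e^{+E}$ and let $\alpha=\min(b'\setminus e)$. Then $e\le\alpha<e^{+E}$, so $\varphi_E(\alpha)=e$, and $\psi(e)>j$ because $\alpha\in b'$. But $f(e)<e^{+E}$, so $\psi(e)\le j$ by (4). This is a contradiction. $\square$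

## 9. Two descending sequences: proof of Theorem A

Suppose toward a contradiction that Theorem A fails. By Lemma 4 there is a hereditarily unsplit $\mathcal B$ with $|\mathcal B|<\mathfrak d(\kappa)$. Let $J=J_{\mathcal B}$.

**Step 1: the first sequence.** The purpose is to obtain a function $n$ as in the hypothesis of Lemma 7. Apply Lemma 6 with $p=\emptyset$, and let $n:\kappa\to\omega$ be the resulting function. By (3), $\{\alpha:n(\alpha)\le i\}\in J$ for all $i<\omega$.

**Step 2: the second sequence.** The purpose is to obtain another such function that is block-constant for a club thin over a model containing $n$. Apply Lemma 6 again, now with $p=n$. This gives a suitable $N_0$ with $\mathcal B\cup\{n\}\subseteq N_0$, a club $E_0$ thin over $N_0$, and $s:\kappa\to\omega$ with (2) and (3).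

**Step 3: the collision.** Apply Lemma 7 with $N=N_0$, $E=E_0$, $\psi=s$. It gives $j<\omega$ with $\{\alpha:s(\varphi_{E_0}(\alpha))>j\}\in J$. By (2) this set is $\{\alpha:s(\alpha)>j\}$. By (3), also $\{\alpha:s(\alpha)\le j\}\in J$. The union of the two sets is $\kappa$, so $\kappa\in J$, which contradicts Lemma 5.

Hence every $\mathcal R\subseteq[\kappa]^\kappa$ with $|\mathcal R|<\mathfrak d(\kappa)$ is split by a single $x$, that is, $\mathfrak d(\kappa)\le\mathfrak r(\kappa)$. $\blacksquare$

## 10. Coloring with $\kappa$ colors: proof of Theorem B

Consider a descending sequence of clubs of length $\kappa$ instead of $\omega$. Color $\xi$ could go to those $\alpha$ that move at step $\xi$: by Lemma 3 there are $\kappa$ many of them in every $b$. The obstacle is that an $\alpha$ may move at several steps. It moves at only finitely many, however, so we need only tell each $\alpha$ whether to use its zeroth, first, second, and so on, move. That requires countably many disjoint sets, each large in all the sets that matter, and Theorem A provides them.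

**Lemma 8.** If $\mathcal A\subseteq[\kappa]^\kappa$ and $|\mathcal A|<\mathfrak d(\kappa)$, then there are pairwise disjoint $P_m\subseteq\kappa$ ($m<\omega$) with $|a\cap P_m|=\kappa$ for all $a\in\mathcal A$ and $m<\omega$.

**Proof.** We choose $P_m$ by recursion, keeping $|a\setminus\bigcup_{l<m}P_l|=\kappa$ for all $a\in\mathcal A$. For $m=0$ this is $|a|=\kappa$. Given disjoint $P_l$ ($l<m$) with this property, the sets $a\setminus\bigcup_{l<m}P_l$ form a subfamily of $[\kappa]^\kappa$ of size less than $\mathfrak d(\kappa)$. By Theorem A some $x$ splits all of them. Let $P_m=x\setminus\bigcup_{l<m}P_l$. Then $a\cap P_m=(a\setminus\bigcup_{l<m}P_l)\cap x$ and $a\setminus\bigcup_{l\le m}P_l=(a\setminus\bigcup_{l<m}P_l)\setminus x$, and both have size $\kappa$. $\square$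

**Proof of Theorem B.** Let $\mathcal B\subseteq[\kappa]^\kappa$ with $|\mathcal B|<\mathfrak d(\kappa)$.

**Step 1: a descending sequence of length $\kappa$.** The purpose is to create one opportunity to move for each color. By recursion on $\xi<\kappa$ choose clubs $E_\xi$ and suitable models $N_\xi$ as follows. Let $E_0=\kappa$. Given $E_\xi$, let $N_\xi$ be suitable with $\mathcal B\cup\{E_\xi\}\subseteq N_\xi$, and by Lemma 2 let $E_{\xi+1}\subseteq E_\xi$ be a club thin over $N_\xi$. For limit $\xi<\kappa$ let $E_\xi=\bigcap_{\eta<\xi}E_\eta$. This is a club, as an intersection of fewer than $\kappa$ clubs, and it contains $0$.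

**Step 2: finitely many moves.** Put
$$s(\alpha)=\{\xi<\kappa:\varphi_{E_{\xi+1}}(\alpha)<\varphi_{E_\xi}(\alpha)\}.$$
The sequence $\langle\varphi_{E_\xi}(\alpha):\xi<\kappa\rangle$ is nonincreasing by (1). If $s(\alpha)$ were infinite, with elements $\xi_0<\xi_1<\cdots$, then $\varphi_{E_{\xi_{k+1}}}(\alpha)\le\varphi_{E_{\xi_k+1}}(\alpha)<\varphi_{E_{\xi_k}}(\alpha)$ for every $k<\omega$ would give an infinite strictly decreasing sequence of ordinals. So $s(\alpha)$ is finite.

**Step 3: sorting the moves by their position.** The purpose is to find, for each $b$ and $\xi$, many points of $b$ that move at step $\xi$ and for which this is a move of the same position in the list. For $b\in\mathcal B$, $\xi<\kappa$ and $m<\omega$ let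
$$b_{\xi,m}=\{\alpha\in b:\xi\text{ is the }m\text{-th element of }s(\alpha)\text{ in increasing order}\},$$
counting from $m=0$. Lemma 3, applied to $N_\xi$, $E_\xi$, $E_{\xi+1}$ and $b$, says that $\{\alpha\in b:\xi\in s(\alpha)\}=\bigcup_{m<\omega}b_{\xi,m}$ has size $\kappa$. As $\kappa$ is regular and uncountable, some $b_{\xi,m}$ has size $\kappa$. Let $\mathcal A$ be the set of all $b_{\xi,m}$ of size $\kappa$. Then $|\mathcal A|\le\max(|\mathcal B|,\kappa)<\mathfrak d(\kappa)$.

**Step 4: the coloring.** The purpose is to let $\alpha$ choose one of its moves. Take disjoint $P_m$ ($m<\omega$) for $\mathcal A$ as in Lemma 8. If $\alpha\in P_m$ and $s(\alpha)$ has an $m$-th element, let $c(\alpha)$ be that element. Otherwise let $c(\alpha)=0$. Since the $P_m$ are disjoint, $c:\kappa\to\kappa$ is well defined. Given $b\in\mathcal B$ and $\xi<\kappa$, choose $m$ with $b_{\xi,m}\in\mathcal A$. Then $c$ is constantly $\xi$ on $b_{\xi,m}\cap P_m$, a subset of $b$ of size $\kappa$. $\blacksquare$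

## 11. Reaping with $\theta$ colors, ultrafilters, and $\kappa=\omega$

**Many colors.** For $2\le\theta\le\kappa$ let $\mathfrak r_\theta(\kappa)$ be the least size of a family $\mathcal B\subseteq[\kappa]^\kappa$ such that for each $c:\kappa\to\theta$ some $b\in\mathcal B$ and $\xi<\theta$ satisfy $|b\cap c^{-1}\{\xi\}|<\kappa$. Reading $c:\kappa\to2$ as the characteristic function of a set, we see $\mathfrak r_2(\kappa)=\mathfrak r(\kappa)$. Merging colors shows that $\mathfrak r_\theta(\kappa)$ is nonincreasing in $\theta$. For let $\theta\le\theta'$, let $\mathcal B$ be as in the definition of $\mathfrak r_\theta(\kappa)$, let $c:\kappa\to\theta'$, and let $q:\theta'\to\theta$ be a surjection. Some $b\in\mathcal B$ and $\xi<\theta$ have $|b\cap(q\circ c)^{-1}\{\xi\}|<\kappa$, and any $\xi'$ with $q(\xi')=\xi$ has $c^{-1}\{\xi'\}\subseteq(q\circ c)^{-1}\{\xi\}$. So $\mathcal B$ also serves for $\theta'$. Theorem B says $\mathfrak d(\kappa)\le\mathfrak r_\kappa(\kappa)$, and therefore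
$$\mathfrak d(\kappa)\le\mathfrak r_\kappa(\kappa)\le\mathfrak r_\theta(\kappa)\le\mathfrak r_2(\kappa)=\mathfrak r(\kappa)\qquad(2\le\theta\le\kappa).$$
The number $\kappa$ of colors is the largest possible, since the fibers of $c$ are disjoint nonempty subsets of $\kappa$.

**Ultrafilters.** Let $U$ be a uniform ultrafilter on $\kappa$, and let $\mathcal B\subseteq[\kappa]^\kappa$ be such that every member of $U$ contains a member of $\mathcal B$. Then $\mathcal B$ is unsplit: given $x$, one of $x$, $\kappa\setminus x$ is in $U$, so some $b\in\mathcal B$ is contained in $x$ or disjoint from it, and $x$ does not split $b$. Hence $|\mathcal B|\ge\mathfrak d(\kappa)$ by Theorem A. The least size of such a $\mathcal B$ is the $\pi$-character of $U$, and the least size of such a $\mathcal B$ with $\mathcal B\subseteq U$ is its character. So both are at least $\mathfrak d(\kappa)$ for every uniform ultrafilter $U$ on $\kappa$.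

**The countable case.** For $\kappa=\omega$ the inequality is not provable: in Miller's model $\mathfrak r\le\mathfrak u=\aleph_1<\mathfrak d=\aleph_2$ (see Blass, *Combinatorial cardinal characteristics of the continuum*, Handbook of Set Theory). In the proof, uncountability of $\kappa$ enters Lemma 7 twice: in Step 1, where a supremum of countably many ordinals below $\kappa$ must be below $\kappa$, and in Step 2, where a function from a set of size $\kappa$ to $\omega$ must have a fiber of size $\kappa$. The second fact is used again in Step 3 of the proof of Theorem B. Uncountability is also used in Lemma 2, where the closure points of $g$ must be unbounded: for $\kappa=\omega$ and $g(\beta)=\beta+1$ the only closure point is $0$.
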